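\title{The exponential generating series of an associative operad is D-finite}

\begin{abstract}
We prove that over a field of characteristic zero the exponential generating series of every quotient of the operad of associative algebras satisfies a nontrivial linear differential equation with polynomial coefficients. Equivalently, the exponential codimension series of every variety of associative PI algebras is D-finite, and in particular differential algebraic. The multiplicities in the cocharacter are encoded in the Hilbert series of a finitely generated relatively free superalgebra. We show that this series is rational, read off the multiplicities by means of a factorization of hook Schur functions, and insert the hook length formula by Hadamard products.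
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field of characteristic zero, and algebras are associative and not necessarily unital.

For $n\ge1$ let $\mathcal{A}ss(n)$ be the space of multilinear polynomials in noncommuting variables $z_1,\dots,z_n$. The monomials $z_{\sigma(1)}\cdots z_{\sigma(n)}$, $\sigma\in S_n$, form a basis, so $\dim\mathcal{A}ss(n)=n!$. These spaces, with substitution of polynomials into one another, form the operad $\mathcal{A}ss$ of associative algebras. All we need to know about operads is what the quotients of $\mathcal{A}ss$ are. An \emph{ideal} of $\mathcal{A}ss$ is a family of subspaces $\Gamma(n)\subseteq\mathcal{A}ss(n)$ such that for every $f\in\Gamma(n)$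
\begin{itemize}
\item[(O1)] $f(z_{\tau(1)},\dots,z_{\tau(n)})\in\Gamma(n)$ for $\tau\in S_n$;
\item[(O2)] $f(z_1,\dots,z_n)\,z_{n+1}$ and $z_1f(z_2,\dots,z_{n+1})$ lie in $\Gamma(n+1)$;
\item[(O3)] $f(z_1,\dots,z_{i-1},z_iz_{i+1},z_{i+2},\dots,z_{n+1})\in\Gamma(n+1)$ for $1\le i\le n$.
\end{itemize}
An \emph{associative operad} is a quotient $\mathcal P=\mathcal{A}ss/\Gamma$, that is, the family $\mathcal P(n)=\mathcal{A}ss(n)/\Gamma(n)$.

The same objects arise from polynomial identities. A $T$-ideal is an ideal of the free algebra $K\langle z_1,z_2,\dots\rangle$ that is stable under all endomorphisms, and the algebras on which a given $T$-ideal vanishes form a variety. The multilinear elements of a $T$-ideal satisfy (O1)--(O3). Conversely, given $\Gamma$, the span of all $f(u_1,\dots,u_n)$ with $f\in\Gamma(n)$ and monomials $u_i$ is a $T$-ideal by (O2), and its multilinear part is $\Gamma$ by (O1) and (O3). The number $\dim\mathcal P(n)$ is the $n$-th \emph{codimension} of the variety. It counts the multilinear monomials of degree $n$ that remain independent modulo the identities. We study the exponential generating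 series
\[
E_{\mathcal P}(z)=\sum_{n\ge1}\frac{\dim\mathcal P(n)}{n!}\,z^n .
\]

For $\mathcal P=\mathcal{A}ss$ the series is $z/(1-z)$. If all products of $r$ elements vanish, it is a polynomial. For commutative algebras $\dim\mathcal P(n)=1$ and $E_{\mathcal P}=e^z-1$, which is not algebraic over $K(z)$: differentiating a minimal equation $f^d+\sum_{i<d}r_if^i=0$ of $f=e^z$ gives $r_0'=d\,r_0$, which is impossible for a nonzero rational function. So no statement of rationality or algebraicity covers all $\mathcal P$, and the simplest equations that these examples do satisfy are differential: $z(1-z)E'=E$ for $\mathcal{A}ss$, and $E''=E'$ in the commutative case.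

A power series $f(z)$ is \emph{differential algebraic} if there are $m\ge0$ and a nonzero polynomial $R$ in $m+2$ variables over $K$ with $R(z,f,f',\dots,f^{(m)})=0$. The following problem comes from the paper of Khoroshkin and Piontkovski~\cite{KP}.

\medskip
\noindent\textbf{Conjecture.} \emph{The exponential generating series of any associative operad is differential algebraic. Equivalently, the exponential codimension series of each variety of PI algebras is differential algebraic.}
\medskip

The equations in the examples are linear, and this is so in general. A series $f\in K[[x_1,\dots,x_r]]$ is \emph{D-finite} if $f$ and all its iterated partial derivatives span a finite-dimensional subspace of $\operatorname{Frac}K[[x]]$ over $K(x)$. For $r=1$ this means that $\sum_{j\le m}p_jf^{(j)}=0$ for some polynomials $p_j$, not all zero: if $p_m\ne0$, repeated differentiation puts every derivative into the span of $f,\dots,f^{(m-1)}$. Such an $f$ is differential algebraic.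

\begin{theorem}\label{thm:main}
For every associative operad $\mathcal P$ the series $E_{\mathcal P}(z)$ is D-finite. In particular, the Conjecture is true.
\end{theorem}

Comparing coefficients in the differential equation, one sees that the numbers $\dim\mathcal P(n)/n!$ satisfy a nontrivial linear recurrence whose coefficients are polynomials in $n$.

The algebraic input is a rationality theorem. A \emph{superalgebra} is a $\mathbb Z_2$-graded algebra $R=R_{\bar0}\oplus R_{\bar1}$; no sign rule is implied unless it is written out. Let $F=F_{k|l}$ be the free non-unital superalgebra over $K$ on even generators $x_1,\dots,x_k$ and odd generators $y_1,\dots,y_l$. It is $\mathbb N^{k+l}$-graded by the degrees in the generators. A \emph{$T_2$-ideal} of $F$ is a two-sided ideal stable under all parity-preserving endomorphisms. Rescaling one generator is such an endomorphism and $K$ is infinite, so a $T_2$-ideal $I$ is multihomogeneous, and $F/I$ has a multigraded Hilbert series $\operatorname{Hilb}(F/I)=\sum_{a,b}\dim(F/I)_{(a|b)}\,x^ay^b$, in which we reuse the letters $x_i,y_j$ for commuting variables. The ideal $I$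 is \emph{PI} if $F/I$ satisfies a nontrivial ordinary polynomial identity. A power series is \emph{good} if it is a polynomial divided by a finite product $\prod(1-\text{monomial})$ with nonconstant monomials. Sums and differences of good series are good.

\begin{theorem}\label{thm:hilbert}
If $I$ is a PI $T_2$-ideal of $F_{k|l}$, then $\operatorname{Hilb}(F_{k|l}/I)$ is good.
\end{theorem}

The hypothesis PI cannot be dropped. If all variables of a good series are set equal, the coefficients grow at most polynomially, whereas $F_{k|l}$ itself has dimension $(k+l)^n$ in degree $n$.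

Here is the plan. Decompose $\mathcal P(n)$ into irreducible $S_n$-modules $S^\lambda$, with multiplicities $m_\lambda$ and dimensions $d_\lambda$, so that $E_{\mathcal P}=\sum_\lambda m_\lambda\, d_\lambda z^{|\lambda|}/|\lambda|!$. The factor $d_\lambda/|\lambda|!$ is explicit: it is the reciprocal of the product of the hook lengths of $\lambda$. The multiplicities are unknown, but they are supported on a hook-shaped region, and Section~\ref{sec:super} packs them into a series $\sum m_\lambda HS_\lambda(x;y)$ that is good by Theorem~\ref{thm:hilbert}. Section~\ref{sec:small} finishes the proof by hand when there is one $x$ and one $y$. Section~\ref{sec:hook} unpacks the multiplicities in general, and Section~\ref{sec:end} multiplies them by the hook factors, using the closure properties of D-finite series collected in Section~\ref{sec:dfinite}. Theorem~\ref{thm:hilbert} is proved in Section~\ref{sec:hilbert}, independently of the rest.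

\section{D-finite series}\label{sec:dfinite}

The \emph{Hadamard product} of $\sum_a f_ax^a$ and $\sum_a g_ax^a$ in $K[[x_1,\dots,x_r]]$ is $\sum_a f_ag_ax^a$. We use three facts.
\begin{itemize}
\item[(D1)] A power series that lies in a finite-dimensional $K(x)$-subspace of $\operatorname{Frac}K[[x]]$ stable under all $\partial/\partial x_i$ is D-finite. In particular, a power series that is a rational function is D-finite.
\item[(D2)] (Lipshitz~\cite{L88,L89}.) Sums, products and Hadamard products of D-finite power series in several variables are D-finite.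
\item[(D3)] Let $g\in K[[z]]$. If $z^rg$ is D-finite, so is $g$, since the derivatives of $g$ lie in the $K(z)$-span of those of $z^rg$. If $g'$ is D-finite, so is $g$.
\end{itemize}
Auxiliary variables will be removed at the end by setting them equal to $1$. This makes sense when each power of $z$ has a polynomial coefficient.

\begin{lemma}\label{lem:special}
Let $\Psi\in K[x_1,\dots,x_r][[z]]$ be D-finite as a power series in $x_1,\dots,x_r,z$. Then $\Psi|_{x_1=\dots=x_r=1}\in K[[z]]$ is D-finite.
\end{lemma}

\begin{proof}
The series $\partial_z^j\Psi$, $j\ge0$, are linearly dependent over $K(x,z)$. Clearing denominators gives $\sum_jp_j\,\partial_z^j\Psi=0$ with $p_j\in K[x,z]$ not all zero. The danger is that all $p_j$ vanish at $x_1=1$. Divide the $p_j$ by the highest power of $x_1-1$ that divides all of them; the equation survives because $K[x][[z]]$ is a domain. Setting $x_1=1$ is a ring homomorphism that commutes with $\partial_z$, and now it leaves an equation of the same form for $\Psi|_{x_1=1}$ in which some coefficient is nonzero. Repeat this for $x_2,\dots,x_r$.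
\end{proof}

\section{From the operad to a superalgebra}\label{sec:super}

Fix $\mathcal P=\mathcal{A}ss/\Gamma$. If $\Gamma=0$, then $E_{\mathcal P}=z/(1-z)$ is rational, so we assume $\Gamma\neq0$ from now on.

\subsection{Cocharacters and hooks}
Identify $\mathcal{A}ss(n)$ with $KS_n$ by $\sigma\leftrightarrow z_{\sigma(1)}\cdots z_{\sigma(n)}$. The renaming in (O1) is left multiplication by $\tau$, so $\Gamma(n)$ is a left ideal and $\mathcal P(n)=KS_n/\Gamma(n)$ is a left $S_n$-module. In characteristic zero $\mathcal P(n)\cong\bigoplus_{\lambda\vdash n}m_\lambda S^\lambda$, where the $S^\lambda$ are the irreducible modules, indexed by partitions. Put $d_\lambda=\dim S^\lambda$ and $m_\emptyset=0$. For $k,l\ge0$ let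
\[
\mathcal H(k,l)=\{\lambda:\lambda_{k+1}\le l\}
\]
be the set of partitions whose diagram lies in the union of the first $k$ rows and the first $l$ columns. The hook theorem of Amitsur and Regev~\cite{AR} says that, as $\Gamma\ne0$, there are $k_0,l_0$ such that $m_\lambda=0$ unless $\lambda\in\mathcal H(k_0,l_0)$.

Long columns do occur. Let $\mathcal G$ be the unital Grassmann algebra, generated by $\theta_1,\theta_2,\dots$ with $\theta_i\theta_j=-\theta_j\theta_i$ and graded by the parity of the length of monomials. Even elements are central and commutators are even, so $\mathcal G$ satisfies $[[z_1,z_2],z_3]=0$. But the polynomial $\sum_\sigma\operatorname{sgn}(\sigma)\sigma$, which spans the sign component of $KS_n$, takes the value $n!\,\theta_1\cdots\theta_n\ne0$ at $\theta_1,\dots,\theta_n$. So for the identities of $\mathcal G$ we have $m_{(1^n)}\neq0$ for all $n$. This polynomial vanishes when its arguments are chosen among $k<n$ letters. To detect the sign component with finitely many letters we need letters that can be repeated in an alternating polynomial, and this is what odd variables with a sign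 rule provide.

\subsection{The super version of the identities}
Let $k+l\ge1$ and $F=F_{k|l}$. For parity-homogeneous $u_1,\dots,u_n$ with parities $|u_i|$ and $\sigma\in S_n$, let $\epsilon(\sigma;u)=\prod(-1)^{|u_i||u_j|}$, where the product runs over the pairs $i<j$ such that $j$ precedes $i$ in the sequence $\sigma(1),\dots,\sigma(n)$. This is the sign rule of the Grassmann algebra: for homogeneous $g_i\in\mathcal G$ with $|g_i|=|u_i|$,
\begin{equation}\label{eq:sign}
g_{\sigma(1)}\cdots g_{\sigma(n)}=\epsilon(\sigma;u)\,g_1\cdots g_n .
\end{equation}
For $f=\sum\alpha_\sigma\sigma\in KS_n$ put $f^s(u_1,\dots,u_n)=\sum_\sigma\alpha_\sigma\,\epsilon(\sigma;u)\,u_{\sigma(1)}\cdots u_{\sigma(n)}$, and let $I_\Gamma\subseteq F$ be the span of all $f^s(u_1,\dots,u_n)$ with $n\ge1$, $f\in\Gamma(n)$ and parity-homogeneous $u_i\in F$.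

\begin{lemma}\label{lem:PI}
$I_\Gamma$ is a PI $T_2$-ideal of $F$.
\end{lemma}

\begin{proof}
For homogeneous $u_0,u_{n+1}$ we have $u_0f^s(u_1,\dots,u_n)=(z_0f)^s(u_0,\dots,u_n)$ and $f^s(u_1,\dots,u_n)u_{n+1}=(fz_{n+1})^s(u_1,\dots,u_{n+1})$, because the new variable takes part in no reversed pair. By (O2), $I_\Gamma$ is an ideal. A parity-preserving endomorphism $\varphi$ sends $f^s(u_1,\dots,u_n)$ to $f^s(\varphi u_1,\dots,\varphi u_n)$.

Let $W=F/I_\Gamma$. It satisfies the signed identities, and we need an unsigned one. Tensoring with $\mathcal G$ once turns signed identities into ordinary ones; tensoring once more recovers $W$. In the subalgebra $\mathcal G(W)=W_{\bar0}\otimes\mathcal G_{\bar0}+W_{\bar1}\otimes\mathcal G_{\bar1}$ of the ordinary tensor product $W\otimes\mathcal G$, formula~\eqref{eq:sign} gives $f(u_1\otimes g_1,\dots,u_n\otimes g_n)=f^s(u)\otimes g_1\cdots g_n=0$ for $f\in\Gamma(n)$. Since $\Gamma\ne0$, the algebra $\mathcal G(W)$ is PI. By Regev's theorem the tensor product of two PI algebras is PI, so $\mathcal G(W)\otimes\mathcal G$ satisfies a nonzero multilinear identity $\psi$. Given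 homogeneous $a_i\in W$, evaluate $\psi$ at $a_i\otimes1\otimes1$ for even $a_i$ and at $a_i\otimes\theta_i\otimes\theta_i$ for odd $a_i$. The elements $\theta_i\otimes\theta_i$ commute, since the two signs cancel, and the product of distinct ones is nonzero. So the value is $\psi(a)$ tensored with a nonzero element, and $\psi(a)=0$. By multilinearity $\psi$ is an identity of $W$.
\end{proof}

Let $V$ be the span of the generators, so that the component of $F$ of total degree $n$ is $V^{\otimes n}$. The formula $(v_1\otimes\dots\otimes v_n)\cdot\sigma=\epsilon(\sigma;v)\,v_{\sigma(1)}\otimes\dots\otimes v_{\sigma(n)}$ on homogeneous $v_i$ defines a right action of $S_n$: applying $\sigma$ and then $\tau$ yields the factors $v_{\sigma\tau(i)}$, and the signs multiply correctly by two applications of~\eqref{eq:sign}.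

\begin{lemma}\label{lem:tensor}
The component of $I_\Gamma$ of degree $n$ is $V^{\otimes n}\cdot\Gamma(n)$. Hence $(F/I_\Gamma)_n\cong V^{\otimes n}\otimes_{KS_n}\mathcal P(n)$ as multigraded spaces.
\end{lemma}

\begin{proof}
The component is spanned by the $f^s(u_1,\dots,u_r)$ with $f\in\Gamma(r)$ and words $u_i$ of total length $n$. If the $u_i$ are letters, then $f^s(u)=(u_1\otimes\dots\otimes u_n)\cdot f$, and these elements span $V^{\otimes n}\Gamma(n)$. In general write $u_1\cdots u_r=v_1\cdots v_n$ with letters $v_p$. Cut $z_1\cdots z_n$ into consecutive blocks of the lengths of $u_1,\dots,u_r$ and substitute the blocks into $f$. The result $\tilde f=\sum\alpha_\sigma\tilde\sigma$ lies in $\Gamma(n)$ by (O3); here $\tilde\sigma\in S_n$ permutes the blocks as $\sigma$ does. Let $g'_p=\theta_p$ if $v_p$ is odd and $g'_p=1$ otherwise, and let $g_i$ be the product of the $g'_p$ over the $i$-th block. Then $|g_i|=|u_i|$, $g_{\sigma(1)}\cdots g_{\sigma(r)}=g'_{\tilde\sigma(1)}\cdots g'_{\tilde\sigma(n)}$ and $g_1\cdots g_r=g'_1\cdots g'_n\ne0$. By~\eqref{eq:sign}, $\epsilon(\sigma;u)=\epsilon(\tilde\sigma;v)$,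 so $f^s(u_1,\dots,u_r)=\tilde f^s(v_1,\dots,v_n)\in V^{\otimes n}\Gamma(n)$. Finally $V^{\otimes n}/V^{\otimes n}\Gamma(n)\cong V^{\otimes n}\otimes_{KS_n}KS_n/\Gamma(n)$, and the action of $S_n$ preserves multidegrees.
\end{proof}

\subsection{Hook Schur functions}
Let $\Lambda$ be the ring of symmetric functions, with the complete and elementary functions $h_r$, $e_r$ (equal to $1$ for $r=0$ and to $0$ for $r<0$) and the scalar product for which the Schur functions $s_\lambda$ are orthonormal. The $h_r$, $r\ge1$, are algebraically independent generators of $\Lambda$. For $a\in\mathbb N^k$, $b\in\mathbb N^l$ write $h_a=\prod h_{a_i}$, $e_b=\prod e_{b_j}$. The Frobenius characteristic map is an isometry that sends $S^\lambda$ to $s_\lambda$ and sends to $h_ae_b$ the module induced from the character $\mathrm{triv}\otimes\mathrm{sgn}$ of the Young subgroup $S_a\times S_b=\prod S_{a_i}\times\prod S_{b_j}$. Define the \emph{hook Schur function}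
\[
HS_\lambda(x;y)=\sum_{a,b}\langle s_\lambda,h_ae_b\rangle\,x^ay^b ,
\]
a homogeneous polynomial of degree $|\lambda|$.

\begin{proposition}\label{prop:good}
For all $(k,l)\ne(0,0)$ the series $H_{k|l}(x;y)=\sum_\lambda m_\lambda HS_\lambda(x;y)$ equals $\operatorname{Hilb}(F_{k|l}/I_\Gamma)$ and is good.
\end{proposition}

\begin{proof}
The subspace of $V^{\otimes n}$ of multidegree $(a|b)$ is generated as an $S_n$-module by the word $x_1^{a_1}\cdots x_k^{a_k}y_1^{b_1}\cdots y_l^{b_l}$. The subgroup $Y=S_a\times S_b$ acts on this word by $\chi=\mathrm{triv}\otimes\mathrm{sgn}$, and the number of words of this multidegree is the index of $Y$. So the subspace is the induced module $K_\chi\otimes_{KY}KS_n$, and its tensor product with $S^\lambda$ over $KS_n$ is $K_\chi\otimes_{KY}S^\lambda$. The dimension of the latter is the multiplicity of $\chi=\chi^{-1}$ in the restriction of $S^\lambda$ to $Y$, which is $\langle s_\lambda,h_ae_b\rangle$ by Frobenius reciprocity. Lemma~\ref{lem:tensor} gives the formula for the Hilbert series, and Lemma~\ref{lem:PI} and Theorem~\ref{thm:hilbert} show that it is good.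
\end{proof}

For computations we need a second description. Define polynomials $h_m(x/y)$ by
\begin{equation}\label{eq:genh}
\sum_m h_m(x/y)\,t^m=\frac{\prod_{j}(1+y_jt)}{\prod_{i}(1-x_it)} .
\end{equation}

\begin{lemma}\label{lem:hom}
$HS_\lambda(x;y)$ is the image of $s_\lambda$ under the ring homomorphism $\rho\colon\Lambda\to K[x,y]$ with $\rho(h_m)=h_m(x/y)$.
\end{lemma}

\begin{proof}
Write the Cauchy identity as $\sum_\lambda s_\lambda(u)s_\lambda(v)=\prod_m\sum_rh_r(v)u_m^r$ and apply $\rho$ to the symmetric functions in $v$. The right side becomes
\[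
\prod_m\frac{\prod_j(1+y_ju_m)}{\prod_i(1-x_iu_m)}=\prod_i\Big(\sum_rh_r(u)x_i^r\Big)\prod_j\Big(\sum_re_r(u)y_j^r\Big)=\sum_{a,b}h_a(u)e_b(u)\,x^ay^b .
\]
The coefficient of $s_\lambda(u)$ is $\rho(s_\lambda)$ on the left and $HS_\lambda$ on the right.
\end{proof}

\section{One even and one odd variable}\label{sec:small}

The method is fully visible when $m_\lambda=0$ for $\lambda\notin\mathcal H(1,1)$. The nonempty partitions in $\mathcal H(1,1)$ are $\lambda=(a+1,1^c)$ with $a,c\ge0$; write $\mu(a,c)$ for the multiplicity. The hook lengths are $a+c+1$ at the corner, $1,\dots,a$ in the rest of the row, and $1,\dots,c$ in the rest of the column. The hook length formula says that $d_\lambda/|\lambda|!$ is the reciprocal of the product of the hook lengths, so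
\[
E_{\mathcal P}(z)=\sum_{a,c\ge0}\frac{\mu(a,c)\,z^{a+c+1}}{a!\,c!\,(a+c+1)},\qquad E_{\mathcal P}'(z)=\sum_{a,c\ge0}\frac{\mu(a,c)}{a!\,c!}\,z^{a+c}.
\]
Take $k=l=1$. Pieri's rule gives $h_ae_b=s_{(a,1^b)}+s_{(a+1,1^{b-1})}$ for $a,b\ge1$, while $h_a=s_{(a)}$ and $e_b=s_{(1^b)}$. Thus $s_{(a+1,1^c)}$ occurs exactly in $h_{a+1}e_c$ and in $h_ae_{c+1}$, and
\[
HS_{(a+1,1^c)}(x;y)=(x+y)\,x^ay^c,\qquad \sum_{a,c}\mu(a,c)\,x^ay^c=\frac{H_{1|1}(x;y)}{x+y}=:M(x,y).
\]
After division by $x+y$ each partition is a single monomial, and the exponents are the numbers that appear in the hook formula. By Proposition~\ref{prop:good} the power series $M(zx,zy)$ is rational. Its Hadamard product with the D-finite series $e^{x+y}/(1-z)=\sum x^ay^cz^n/(a!\,c!)$ is $\sum\mu(a,c)x^ay^cz^{a+c}/(a!\,c!)$, which is D-finite by (D2) and lies in $K[x,y][[z]]$. Setting $x=y=1$ gives $E'_{\mathcal P}$, so $E_{\mathcal P}$ is D-finite by Lemma~\ref{lem:special} and (D3).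

For commutative algebras, $F_{1|1}/I_\Gamma$ has the relations $xy=yx$ and $y^2=0$, so $H_{1|1}=(1+y)/(1-x)-1=(x+y)/(1-x)$. Then $M=1/(1-x)$ and $E'_{\mathcal P}=e^z$, as it should be.

Three things change for general $k,l$. A partition contributes an alternating sum of monomials, not one monomial; this is harmless because the hook factor is alternating too. There are $kl$ factors of the type $1/(a+c+1)$, and one integration no longer produces them. Finally, $HS_\lambda$ need not be divisible by $\prod(x_i+y_j)$: the division works for the partitions that contain the $k\times l$ rectangle, and the others must be separated from them.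

\section{Unpacking the multiplicities}\label{sec:hook}

Fix $(k,l)\ne(0,0)$. Let $\Delta(x)=\prod_{i<i'}(x_i-x_{i'})$ and $\Delta(y)=\prod_{j<j'}(y_j-y_{j'})$. Let $h_m(x_i/y)$ be defined by~\eqref{eq:genh} with the single even variable $x_i$, so $h_m(x_i/y)=\sum_{0\le s\le m}e_s(y)x_i^{m-s}$. Everything in this section follows from a determinant in which each $x_i$ occurs in one column only.

\begin{lemma}\label{lem:det}
Let $\lambda$ be a partition with at most $n$ parts, $n\ge k$. Then
\begin{equation}\label{eq:det}
\Delta(x)\,HS_\lambda=\det\Big[\ h_{\lambda_p-p+k}(x_i/y)\ \ (i\le k)\ \Big|\ e_{\lambda_p-p+r}(y)\ \ (k<r\le n)\ \Big]_{1\le p\le n},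
\end{equation}
where $p$ indexes the rows, and $i$ and $r$ index the first $k$ and the last $n-k$ columns.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hom} and the Jacobi--Trudi identity, $HS_\lambda=\det(h_{\lambda_p-p+r}(x/y))_{p,r\le n}$. We remove denominators from~\eqref{eq:genh} by column operations. Replace the column $\mathrm{col}_r$, $r>k$, by $\sum_{s=0}^k(-1)^se_s(x)\,\mathrm{col}_{r-s}$. Its entry in row $p$ is the coefficient of $t^{\lambda_p-p+r}$ in the product of~\eqref{eq:genh} with $\prod_i(1-x_it)$, namely $e_{\lambda_p-p+r}(y)$. Replace the first $k$ columns by $\sum_{r\le k}(-1)^{k-r}e_{k-r}(x\setminus x_i)\,\mathrm{col}_r$ for $i=1,\dots,k$, where $x\setminus x_i$ omits $x_i$. The entry in row $p$ is the coefficient of $t^{\lambda_p-p+k}$ in the product of~\eqref{eq:genh} with $\prod_{i'\ne i}(1-x_{i'}t)$, namely $h_{\lambda_p-p+k}(x_i/y)$.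

The new matrix is the old one times a block upper triangular matrix, whose diagonal blocks are $\mathsf M=\big((-1)^{k-r}e_{k-r}(x\setminus x_i)\big)_{r,i\le k}$ and a unipotent block. It remains to show $\det\mathsf M=\Delta(x)$. Let $\mathsf V=(x_{i'}^{r-1})_{i',r\le k}$, so $\det\mathsf V=(-1)^{\binom k2}\Delta(x)$. The $(i',i)$ entry of $\mathsf V\mathsf M$ is
\[
\sum_{r\le k}x_{i'}^{r-1}(-1)^{k-r}e_{k-r}(x\setminus x_i)=\prod_{i''\ne i}(x_{i'}-x_{i''}),
\]
which vanishes for $i'\ne i$. Hence $\det\mathsf V\det\mathsf M=\prod_i\prod_{i''\ne i}(x_i-x_{i''})=(-1)^{\binom k2}\Delta(x)^2$.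
\end{proof}

Let $\mathcal D(k,l)$ be the set of $\lambda\in\mathcal H(k,l)$ that contain the rectangle $(l^k)$ with $k$ rows and $l$ columns. Such a $\lambda$ consists of the rectangle, the partition $\alpha=(\lambda_i-l)_{i\le k}$ to its right, and the partition $\nu=(\lambda_{k+1},\lambda_{k+2},\dots)$ below it. The conjugate of $\nu$ is $\gamma=(\lambda'_j-k)_{j\le l}$. Put
\[
a(\lambda)=\alpha+(k-1,\dots,1,0)\in\mathbb N^k,\qquad c(\lambda)=\gamma+(l-1,\dots,1,0)\in\mathbb N^l;
\]
see Figure~\ref{fig:hook}. For $a\in\mathbb N^k$ let $\operatorname{Alt}_a(x)=\det(x_i^{a_p})=\sum_{w\in S_k}\operatorname{sgn}(w)x^{wa}$, and define $\operatorname{Alt}_c(y)$ in the same way.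

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\fill[gray!25] (0,-2) rectangle (3,0);
\draw (0,-1) grid (6,0);
\draw (0,-2) grid (4,-1);
\draw (0,-3) grid (2,-2);
\draw (0,-4) grid (1,-3);
\draw[very thick] (0,-2) rectangle (3,0);
\node at (0.5,-0.5) {$9$}; \node at (1.5,-0.5) {$7$}; \node at (2.5,-0.5) {$5$};
\node at (0.5,-1.5) {$6$}; \node at (1.5,-1.5) {$4$}; \node at (2.5,-1.5) {$2$};
\node[right] at (4.2,-1.6) {$\alpha=(3,1)$};
\node[right] at (2.2,-3.2) {$\nu=(2,1)$};
\end{tikzpicture}
\caption{The partition $\lambda=(6,4,2,1)$ with $k=2$, $l=3$ splits into the shaded $2\times3$ rectangle, the part $\alpha$ to the right and the part $\nu$ below. Here $a=\alpha+(1,0)=(4,1)$ and $c=\nu'+(2,1,0)=(4,2,0)$. The box $(i,j)$ of the rectangle shows its hook length $a_i+c_j+1$.}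
\label{fig:hook}
\end{figure}

To divide by $x_i+y_j$ when the quotient is not a polynomial, we expand in powers of $y_j/x_i$. We work in the ring $\mathcal R$ of series $\sum_{c\in\mathbb N^l}\phi_c(x)y^c$ with $\phi_c\in K[[x]][(x_1\cdots x_k)^{-1}]$, in which $(x_i+y_j)^{-1}=\sum_{s\ge0}(-1)^sy_j^sx_i^{-1-s}$, and put
\[
\Phi_\lambda=\frac{\Delta(x)\Delta(y)\,HS_\lambda(x;y)}{\prod_{i,j}(x_i+y_j)}\in\mathcal R .
\]
For example, let $k=1$, $l=2$ and $\lambda=(1)$, which does not contain the rectangle $(2)$. Then
\[
\Phi_\lambda=\frac{(y_1-y_2)(x+y_1+y_2)}{(x+y_1)(x+y_2)}=(y_1-y_2)\big(x^{-1}-y_1y_2x^{-3}+\cdots\big)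
\]
has only negative powers of $x$. This is how the unwanted partitions are recognized.

\begin{lemma}\label{lem:Phi}
\begin{itemize}
\item[(i)] If $\lambda\notin\mathcal H(k,l)$, then $HS_\lambda=0$.
\item[(ii)] If $\lambda\in\mathcal D(k,l)$, then $\Phi_\lambda=\operatorname{Alt}_{a(\lambda)}(x)\operatorname{Alt}_{c(\lambda)}(y)$.
\item[(iii)] If $\lambda\in\mathcal H(k,l)\setminus\mathcal D(k,l)$, every monomial $x^ay^c$ of $\Phi_\lambda$ has some $a_i<0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Here $\lambda_{k+1}\ge l+1$. For $p\le k+1$ and $r>k$ we have $\lambda_p-p+r\ge l+1$, so $e_{\lambda_p-p+r}(y_1,\dots,y_l)=0$. The first $k+1$ rows of~\eqref{eq:det} are supported in $k$ columns, and the determinant vanishes.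

(ii) For $p\le k<r$ we have $\lambda_p-p+r\ge l+1$, so the upper right block of~\eqref{eq:det} is zero. For $p\le k$ the index $m=\lambda_p-p+k$ is at least $l$, so $h_m(x_i/y)=\sum_{s=0}^le_s(y)x_i^{m-s}=x_i^{m-l}\prod_j(x_i+y_j)$, and $m-l=a(\lambda)_p$. The upper left block therefore has determinant $\prod_{i,j}(x_i+y_j)\operatorname{Alt}_{a(\lambda)}(x)$. The lower right block has determinant $\det(e_{\nu_p-p+r}(y))=s_{\nu'}(y)=s_\gamma(y)$ by the dual Jacobi--Trudi identity, and $s_\gamma(y)=\operatorname{Alt}_{c(\lambda)}(y)/\Delta(y)$.

(iii) Here $k,l\ge1$ and $\lambda_k\le l-1$. Expand~\eqref{eq:det} along the first $k$ columns. Each term is $\prod_{i\le k}h_{\lambda_{p_i}-p_i+k}(x_i/y)$, with distinct $p_1,\dots,p_k$, times a polynomial in $y$. Some $p_i$ is at least $k$, and then $m=\lambda_{p_i}-p_i+k\le\lambda_k\le l-1$. In the corresponding term of $\Phi_\lambda$ the variable $x_i$ occurs only in $h_m(x_i/y)$, with exponents at most $l-1$, and in $\prod_j(x_i+y_j)^{-1}$, with exponents at most $-l$.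
\end{proof}

For $a\in\mathbb N^k$, $c\in\mathbb N^l$ put
\[
\varkappa(a,c)=\frac{\prod_{i<i'}(a_i-a_{i'})\prod_{j<j'}(c_j-c_{j'})}{\prod_ia_i!\,\prod_jc_j!\,\prod_{i,j}(a_i+c_j+1)} .
\]

\begin{lemma}\label{lem:kappa}
For $\lambda\in\mathcal D(k,l)$, $a=a(\lambda)$, $c=c(\lambda)$ we have $d_\lambda/|\lambda|!=\varkappa(a,c)$ and $|\lambda|=kl+|a|+|c|-\binom k2-\binom l2$.
\end{lemma}

\begin{proof}
The box $(i,j)$ of the rectangle has hook length $(\lambda_i-j)+(\lambda'_j-i)+1=a_i+c_j+1$, since $a_i=\lambda_i-l+k-i$ and $c_j=\lambda'_j-k+l-j$. As $\lambda_{k+1}\le l$, the hook of a box to the right of the rectangle lies in $\alpha$. The hook of a box below the rectangle lies in $\nu$, and $\nu$ has the same hook lengths as $\gamma$. For a partition $\alpha$ with at most $k$ parts, the product of the hook lengths is $\prod_ia_i!/\prod_{i<i'}(a_i-a_{i'})$: the hook lengths in row $i$ are the numbers $1,\dots,a_i$ with the numbers $a_i-a_{i'}$, $i'>i$, left out. The same holds for $\gamma$ and $c$, and the hook length formula gives the first claim. The second is $|\lambda|=kl+|\alpha|+|\gamma|$.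
\end{proof}

Now let $\phi(a,c)$, for $a\in\mathbb Z^k$ and $c\in\mathbb N^l$, be the coefficient of $x^ay^c$ in
\[
\Phi=\frac{\Delta(x)\Delta(y)\,H_{k|l}(x;y)}{\prod_{i,j}(x_i+y_j)}=\sum_\lambda m_\lambda\Phi_\lambda .
\]
Each $\Phi_\lambda$ is homogeneous of degree $|\lambda|+\binom k2+\binom l2-kl$, so finitely many $\lambda$ contribute to each coefficient. Put
\[
E_{k,l}(z)=\sum_{\lambda\in\mathcal D(k,l)}m_\lambda\frac{d_\lambda}{|\lambda|!}\,z^{|\lambda|}.
\]

\begin{proposition}\label{prop:unpack}
We have
\begin{equation}\label{eq:unpack}
\sum_{a\in\mathbb N^k,\ c\in\mathbb N^l}\phi(a,c)\,\varkappa(a,c)\,z^{|a|+|c|+kl}=k!\,l!\;z^{\binom k2+\binom l2}E_{k,l}(z).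
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Phi}, only $\lambda\in\mathcal D(k,l)$ contribute to $\phi(a,c)$ with $a\in\mathbb N^k$. Such a $\lambda$ contributes $m_\lambda\operatorname{sgn}(w)\operatorname{sgn}(w')$ at the exponents $(wa(\lambda),w'c(\lambda))$ for $w\in S_k$, $w'\in S_l$. The denominator of $\varkappa$ is symmetric and the numerator is antisymmetric in $a$ and in $c$, so $\varkappa(wa,w'c)=\operatorname{sgn}(w)\operatorname{sgn}(w')\varkappa(a,c)$. The signs cancel, and by Lemma~\ref{lem:kappa} each of the $k!\,l!$ pairs $(w,w')$ adds $m_\lambda\frac{d_\lambda}{|\lambda|!}z^{|\lambda|+\binom k2+\binom l2}$ to the left side.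
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\begin{proposition}\label{prop:Ekl}
For all $(k,l)\ne(0,0)$ the series $E_{k,l}(z)$ is D-finite.
\end{proposition}

\begin{proof}
We want to multiply the coefficients of $\Phi$ by $\varkappa$ and to discard the terms with some $a_i<0$. Hadamard products can do both, but (D2) is a statement about power series, while $\Phi$ contains arbitrarily large negative powers of the $x_i$. In the expansion of $(x_i+y_j)^{-1}$ each further $x_i^{-1}$ comes with a factor $y_j$, so we attach $\varpi=x_1\cdots x_k$ to every $y_j$.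

The substitution $x_i\mapsto zx_i$, $y_j\mapsto z\varpi y_j$ sends $x^ay^c$ to $x^{a+|c|\mathbf 1}y^cz^{|a|+|c|}$, where $\mathbf 1=(1,\dots,1)$. It is injective and multiplicative on monomials, and it sends the expansion of $(x_i+y_j)^{-1}$ to $(zx_i)^{-1}\sum_s(-y_j\varpi/x_i)^s$, where $\varpi/x_i$ is a monomial. Since $\prod_{i,j}(zx_i)=z^{kl}\varpi^l$, we obtain
\[
\Psi:=\frac{\Delta(zx)\,\Delta(z\varpi y)\,H_{k|l}(zx;z\varpi y)}{\prod_{i,j}(1+y_j\varpi/x_i)}=\sum_{a\in\mathbb Z^k,\ c\in\mathbb N^l}\phi(a,c)\,x^{a+(|c|+l)\mathbf 1}\,y^c\,z^{|a|+|c|+kl}.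
\]
The left side is a power series in $x,y,z$. It is a rational function: by Proposition~\ref{prop:good}, $H_{k|l}$ is good, and the substitution keeps the monomials in its denominator nonconstant. Write the exponents of $x,y,z$ as $(b,c,n)\in\mathbb N^{k+l+1}$, so that $a_i=b_i-|c|-l$.

\emph{The numerator of $\varkappa$.} The operator $\prod_{i<i'}(x_i\partial_{x_i}-x_{i'}\partial_{x_{i'}})\prod_{j<j'}(y_j\partial_{y_j}-y_{j'}\partial_{y_{j'}})$ multiplies the coefficient at $(b,c,n)$ by $\prod(b_i-b_{i'})\prod(c_j-c_{j'})=\prod(a_i-a_{i'})\prod(c_j-c_{j'})$. It turns $\Psi$ into a power series $\Psi_1$ that is again rational, hence D-finite.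

\emph{The denominator of $\varkappa$.} For $i\le k$ and $j\le l$ consider the following series, where the sums run over $(b,c,n)\in\mathbb N^{k+l+1}$ subject to the stated conditions. To sum $\mathsf A_i$ and $\mathsf C_{ij}$, put $b_i=l+|c|+r$ with $r\ge0$, so that $x_i^{b_i}y^c=x_i^l\,x_i^r\prod_{j'}(x_iy_{j'})^{c_{j'}}$:
\begin{align*}
\mathsf A_i&=\sum_{b_i\ge|c|+l}\frac{x^by^cz^n}{(b_i-|c|-l)!}=\frac{x_i^l\,e^{x_i}}{\prod_j(1-x_iy_j)}\cdot\frac1{(1-z)\prod_{i'\ne i}(1-x_{i'})},\\
\mathsf B_j&=\sum\frac{x^by^cz^n}{c_j!}=\frac{e^{y_j}}{(1-z)\prod_i(1-x_i)\prod_{j'\ne j}(1-y_{j'})},\\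
\mathsf C_{ij}&=\sum_{b_i\ge|c|+l}\frac{x^by^cz^n}{b_i-|c|-l+c_j+1}=\frac{x_i^l\,\mathsf L(x_i,x_iy_j)}{\prod_{j'\ne j}(1-x_iy_{j'})}\cdot\frac1{(1-z)\prod_{i'\ne i}(1-x_{i'})}.
\end{align*}
Here, grouping the terms by $m=r+r'$,
\[
\mathsf L(s,t)=\sum_{r,r'\ge0}\frac{s^rt^{r'}}{r+r'+1}=\sum_{m\ge0}\frac{s^{m+1}-t^{m+1}}{(m+1)(s-t)}=\frac{\log(1-t)-\log(1-s)}{s-t}.
\]
These series are D-finite by (D1): $\mathsf A_i$ lies in $K(x,y,z)e^{x_i}$, $\mathsf B_j$ lies in $K(x,y,z)e^{y_j}$, and $\mathsf C_{ij}$ lies in the span of $1$, $\log(1-x_iy_j)$, $\log(1-x_i)$ over $K(x,y,z)$; these spaces are stable under partial derivatives. The Hadamard product with $\mathsf A_i$ deletes the terms with $a_i<0$ and divides the others by $a_i!$, the product with $\mathsf B_j$ divides by $c_j!$, and the product with $\mathsf C_{ij}$ divides by $a_i+c_j+1$. By (D2), the Hadamard product of $\Psi_1$ with all these series,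
\[
\widehat\Psi=\sum_{a\in\mathbb N^k,\ c\in\mathbb N^l}\phi(a,c)\,\varkappa(a,c)\,x^{a+(|c|+l)\mathbf 1}\,y^c\,z^{|a|+|c|+kl},
\]
is D-finite. Now that $a\in\mathbb N^k$, each power of $z$ occurs in finitely many terms, so $\widehat\Psi\in K[x,y][[z]]$. By Lemma~\ref{lem:special}, $\widehat\Psi|_{x=y=1}$ is D-finite. This is the left side of~\eqref{eq:unpack}, and (D3) finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $\Gamma=0$ was settled at the beginning of Section~\ref{sec:super}. For $\Gamma\ne0$ take $k_0,l_0$ from the hook theorem. The partitions discarded for one pair $(k,l)$ are recovered from smaller pairs. For $k,l\ge1$, a partition fails to contain $(l^k)$ if and only if $\lambda_k\le l-1$, that is, $\lambda\in\mathcal H(k-1,l-1)$; and then $\lambda_{k+1}\le l$. So $\mathcal H(k,l)=\mathcal D(k,l)\sqcup\mathcal H(k-1,l-1)$. If $k=0$ or $l=0$, the rectangle is empty and $\mathcal D(k,l)=\mathcal H(k,l)$. Hence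
\[
\mathcal H(k_0,l_0)=\bigsqcup_{i=0}^{\min(k_0,l_0)}\mathcal D(k_0-i,l_0-i),\qquad E_{\mathcal P}=\sum_\lambda m_\lambda\frac{d_\lambda}{|\lambda|!}z^{|\lambda|}=\sum_{i=0}^{\min(k_0,l_0)}E_{k_0-i,l_0-i},
\]
where a possible term $E_{0,0}$ involves only $\lambda=\emptyset$ and is zero. By Proposition~\ref{prop:Ekl} and (D2), $E_{\mathcal P}$ is D-finite.
\end{proof}

\section{Rationality of the Hilbert series}\label{sec:hilbert}

In this section we prove Theorem~\ref{thm:hilbert}. We write $R^\#$ for the algebra $R$ with a unit adjoined.

\subsection{Tools}\label{ss:tools}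
Let $\mathfrak F\supset F$ be the free superalgebra over $K$ on countably many even and countably many odd variables; $T_2$-ideals of $\mathfrak F$ are defined as for $F$. For a superalgebra $R$ over $K$ or over an extension field, $\operatorname{Id}_2(R)\subseteq\mathfrak F$ is the intersection of the kernels of all parity-preserving $K$-algebra homomorphisms $\mathfrak F\to R$. Thus graded identities always have coefficients in $K$. Every $T_2$-ideal $Q$ of $\mathfrak F$ equals $\operatorname{Id}_2(\mathfrak F/Q)$, because homomorphisms $\mathfrak F\to\mathfrak F/Q$ lift to endomorphisms of $\mathfrak F$.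

The \emph{multilinearization} $f$ of a multihomogeneous $f_0\in\mathfrak F$ is obtained by replacing each variable of degree $r$ by a sum of $r$ new variables of the same parity and taking the multilinear component. If $f_0\in Q$, then $f\in Q$, as $Q$ is multihomogeneous. Identifying the new variables again returns $f_0$ times a product of factorials, so in characteristic zero $f\in Q$ implies $f_0\in Q$. Hence $T_2$-ideals of $\mathfrak F$ are determined by their multilinear elements. In particular, if $A$ is a superalgebra over a field $L\supseteq K$ and $\mathcal O$ is a commutative unital $L$-algebra placed in even degree, then $A\otimes_L\mathcal O$ satisfies all graded identities of $A$.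

The same definitions apply to gradings by any finite group $G$, with countably many variables of each degree; we write $\operatorname{Id}_G$.

\begin{theorem}[Aljadeff and Kanel-Belov~\cite{AKB}]\label{thm:AKB}
Let $G$ be a finite group and $W$ a $G$-graded algebra over $K$ that satisfies an ordinary polynomial identity.
\begin{itemize}
\item[(K1)] If $W$ is finitely generated, there are a field $L\supseteq K$ and a finite-dimensional $G$-graded $L$-algebra $A$ with $\operatorname{Id}_G(W)=\operatorname{Id}_G(A)$.
\item[(K2)] $\operatorname{Id}_G(W)$ is finitely generated as a $T$-ideal.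
\end{itemize}
\end{theorem}

In (K1) we may replace $A$ by $A\otimes_L\bar L$ and so take $L$ algebraically closed. We use (K2) in the form of a chain condition: if $Q_1\subseteq Q_2\subseteq\cdots$ are $T_2$-ideals of $\mathfrak F$ and $\mathfrak F/Q_1$ is PI, then the union $Q=\operatorname{Id}_2(\mathfrak F/Q)$ is finitely generated, so the chain stabilizes. We apply (K1) and the chain condition to non-unital superalgebras; Section~\ref{sec:units} derives both from the versions of (K1) and (K2) for unital algebras.

\emph{Finite-dimensional superalgebras} (Wedderburn--Malcev, Taft, Wall). Let $A$ be a finite-dimensional superalgebra over an algebraically closed field $L$ of characteristic zero. Its radical $J$ is graded, and $A=B\oplus J$ for a graded subalgebra $B=B_1\oplus\dots\oplus B_q$ in which each $B_s$ is one of the following: $M_{a|b}(L)$, the matrix algebra $M_{a+b}(L)$ with $e_{ij}$ even if $i,j$ are both at most $a$ or both greater than $a$, and odd otherwise; or $Q(n)=M_n(L)\otimes L[c]$ with $M_n(L)$ even and $c$ odd, central, $c^2=1$. The \emph{standard basis} of $B_s$ is $\{e_{ij}\}$, respectively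 $\{e_{ij},e_{ij}c\}$, and the standard basis of $B$ is the union of these.

\emph{Shirshov's height theorem.} If a finitely generated algebra satisfies an identity of degree $m$, there is $r_0$ such that it is spanned by the products $u_1^{n_1}\cdots u_r^{n_r}$ with $r\le r_0$, where the $u_i$ are words in the generators of length at most $m$.

\emph{The Hilbert--Serre theorem.} If $C$ is a commutative unital $K$-algebra generated by finitely many homogeneous elements of nonzero degrees in $\mathbb N^r$, then every finitely generated $\mathbb N^r$-graded $C$-module has a good Hilbert series.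

\subsection{The idea, for triangular matrices}\label{ss:UT}
By (K1), $F/I$ is the algebra $U$ generated by generic elements of a finite-dimensional algebra $A$. Let $C$ be generated by traces of short words. The theorems of Shirshov and Cayley--Hamilton make $CU$ a finitely generated $C$-module, and Hilbert--Serre applies to it. But $U$ is smaller than $CU$. The remedy is to find a nonzero ideal $T\subseteq U$ that is a $C$-module and comes from a $T_2$-ideal; then $U/T$ is handled by Noetherian induction.

Let $A$ be the purely even algebra of upper triangular $2\times2$ matrices, $B=Le_{11}\oplus Le_{22}$, $J=Le_{12}$. Let $U$ be generated by $k\ge2$ matrices $\hat x_i=\alpha_ie_{11}+\beta_ie_{12}+\gamma_ie_{22}$ with independent commuting entries. For $u\in U$ with diagonal entries $\alpha_u,\gamma_u$ put $t(u)=\alpha_u+\gamma_u$. The $(1,1)$ entry of an element of $U$ is a polynomial in the $\alpha_i$, so $t(\hat x_1)\hat x_1\notin U$. Consider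
\[
f'(z,z',v,v')=z[v,v']z'-z'[v,v']z .
\]
A commutator $w=[v,v']$ is a multiple of $e_{12}$, and $zwz'=\alpha_z\gamma_{z'}w$. So $f'=(\alpha_z\gamma_{z'}-\alpha_{z'}\gamma_z)\,w$, which is nonzero for $z=v=\hat x_1$, $z'=v'=\hat x_2$. As a function of $z,z'$ this is a determinant on the two-dimensional space $A/J$, and
\begin{align*}
f'(uz,z',v,v')+f'(z,uz',v,v')&=(\alpha_u\alpha_z\gamma_{z'}-\alpha_{z'}\gamma_u\gamma_z+\alpha_z\gamma_u\gamma_{z'}-\alpha_u\alpha_{z'}\gamma_z)\,w\\
&=t(u)\,f'(z,z',v,v').
\end{align*}
The left side is a sum of values of $f'$ on $U$. So the ideal generated by these values is stable under multiplication by traces.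

Three properties of $f'$ were used: it is not an identity, it is alternating in $\dim A/J$ variables, and it vanishes when one of these variables is radical. Such a polynomial does not exist for every $A$. For $A=L\oplus L$ a multilinear polynomial alternating in two variables is an identity, because $A$ is commutative. This $A$ has the same identities as the smaller algebra $L$, which suggests choosing $A$ as small as possible.

\subsection{A maximal counterexample}

\begin{lemma}\label{lem:prelim}
Let $I$ be a PI $T_2$-ideal of $F$.
\begin{itemize}
\item[(i)] $\operatorname{Id}_2(F/I)\cap F=I$.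
\item[(ii)] If $Q$ is a $T_2$-ideal of $\mathfrak F$ with $Q\cap F=I$, then $Q\subseteq\operatorname{Id}_2(F/I)$.
\item[(iii)] PI $T_2$-ideals of $F$ satisfy the ascending chain condition.
\end{itemize}
\end{lemma}

\begin{proof}
A parity-preserving homomorphism $\mathfrak F\to F/I$ lifts to a homomorphism $\varphi\colon\mathfrak F\to F\subset\mathfrak F$. Its restriction to $F$ preserves $I$, which gives ``$\supseteq$'' in (i); for ``$\subseteq$'' send each generator of $F$ to its own class. In (ii), $\varphi(Q)\subseteq Q\cap F=I$. In (iii), let $I_1\subseteq I_2\subseteq\cdots$. The ideals $\operatorname{Id}_2(F/I_n)$ increase, and $\mathfrak F/\operatorname{Id}_2(F/I_1)$ satisfies every multilinear ordinary identity of $F/I_1$. By the chain condition in $\mathfrak F$ these ideals stabilize, and by (i) so do the $I_n$.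
\end{proof}

Suppose that Theorem~\ref{thm:hilbert} fails for $F$. By (iii) we fix $I$ maximal among the counterexamples. Every $T_2$-ideal strictly containing $I$ is PI and has a quotient with good Hilbert series. Two consequences follow.
\begin{itemize}
\item[(a)] \emph{A finite intersection of $T_2$-ideals strictly containing $I$ strictly contains $I$.} By induction it suffices to treat two ideals. If $I=I_1\cap I_2$, the exact sequence $0\to F/I\to F/I_1\oplus F/I_2\to F/(I_1+I_2)\to0$ shows that $\operatorname{Hilb}(F/I)$ is good.
\item[(b)] \emph{There is no $T_2$-ideal $I'\supsetneq I$ with $\operatorname{Hilb}(I'/I)$ good,} since $\operatorname{Hilb}(F/I)=\operatorname{Hilb}(F/I')+\operatorname{Hilb}(I'/I)$.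
\end{itemize}
We use (a) to contradict (b).

\subsection{A minimal model and a polynomial that needs all of it}
Put $\mathcal I=\operatorname{Id}_2(F/I)$. By (K1) there are pairs $(L,A)$ with $L\supseteq K$ algebraically closed, $A$ a finite-dimensional superalgebra over $L$, and $\operatorname{Id}_2(A)=\mathcal I$. Choose a pair for which $(\dim A/J,N)$ is lexicographically minimal, where $J$ is the radical and $N\ge0$ is least with $J^{N+1}=0$. Write $A=B\oplus J$, $B=\bigoplus_{s\le q}B_s$. If $q=0$, then $A$ is nilpotent, hence so is $F/I$, and its Hilbert series is a polynomial. So $q\ge1$.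

From now on, values of variables are parity-homogeneous of the parity of the variable.

\begin{lemma}\label{lem:f}
There is a multilinear $f(v_1,\dots,v_n)\in\mathfrak F\setminus\operatorname{Id}_2(A)$ such that:
\begin{itemize}
\item[(P1)] if all values lie in $B\cup J$ and fewer than $N$ of them lie outside $B$, then $f$ vanishes;
\item[(P2)] if all values lie in $B_1\cup\dots\cup B_q\cup J$ and $f$ does not vanish, then every $B_s$ contains one of the values.
\end{itemize}
\end{lemma}

\begin{proof}
We build algebras with smaller invariants, one for each way in which an evaluation can fail to use all of $A$. For $s=1,\dots,q$ let $A^{(s)}=\bigoplus_{r\ne s}B_r\oplus J\subset A$; its semisimple quotient has smaller dimension. If $N\ge1$, let $\mathcal O=L[\tau_1,\dots,\tau_{N-1}]/(\tau_i^2)$, even, with $\mathfrak m=(\tau_1,\dots,\tau_{N-1})$, and $A'=B\oplus(J\otimes\mathfrak m)\subseteq A\otimes_L\mathcal O$. Its radical is $J\otimes\mathfrak m$, its semisimple quotient is $B$, and $(J\otimes\mathfrak m)^N\subseteq J^N\otimes\mathfrak m^N=0$.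

Let $Q$ be the ideal of graded identities of one of these algebras. It contains $\mathcal I$, as the algebra lies in $A$ or in $A\otimes\mathcal O$, and $Q\ne\mathcal I$ by the minimality of $A$. The intersection $Q\cap F$ is a $T_2$-ideal of $F$ containing $\mathcal I\cap F=I$, and $Q\cap F\neq I$ by Lemma~\ref{lem:prelim}(ii). By (a) there is a multihomogeneous $f_0\in F\setminus I$ that lies in all these $Q$. Its multilinearization $f$ lies in all $Q$, and $f\notin\mathcal I$, since otherwise $f_0\in\mathcal I\cap F=I$.

(P1) Let $\bar w_1,\dots,\bar w_r\in J$, $r\le N-1$, be the values outside $B$. Evaluate $f$ in $A'$ with $\bar w_i\otimes\tau_i$ in place of $\bar w_i$. The result is $0$, and it equals the original value tensored with $\tau_1\cdots\tau_r\ne0$.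

(P2) If no value lies in $B_s$, all values lie in $A^{(s)}$.
\end{proof}

For the triangular matrices of Section~\ref{ss:UT} we have $N=1$ and $A'=B$, and $f=v_1[v_2,v_3]v_4$ works: it vanishes on $B$, on $Le_{22}+J$ and on $Le_{11}+J$, while $f(e_{11},e_{11},e_{12},e_{22})=e_{12}$.

\subsection{Peirce types}
We must insert a full basis of $B$ into a nonzero evaluation of $f$, and must know where a basis of each $B_s$ can be inserted. The elements $\varepsilon^{(s)}_j=e_{jj}\in B_s$ and $\varepsilon_\infty=1-\sum_{s,j}\varepsilon^{(s)}_j\in A^\#$ are orthogonal even idempotents with sum $1$. So $A=\bigoplus\varepsilon A\varepsilon'$, where $\varepsilon,\varepsilon'$ run over these idempotents, and the decomposition is compatible with parity and with $J$. The \emph{type} of $\varepsilon^{(s)}_j$ is $s$, and the type of $\varepsilon_\infty$ is $\infty$. A nonzero element of $\varepsilon A\varepsilon'$ is called \emph{Peirce-homogeneous}; its left and right types are those of $\varepsilon$ and $\varepsilon'$, and it is \emph{diagonal} if they agree. Standard basis elements of $B_s$ are Peirce-homogeneous with both types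 $s$, and each $\varepsilon B\varepsilon'$ contains at most one standard basis element of each parity.

By multilinearity we fix an evaluation $\bar v$ with $f(\bar v)\ne0$ in which every value is a standard basis element of $B$ or a Peirce-homogeneous element of $J$. At least $N$ values are radical by (P1), and at most $N$ because $J^{N+1}=0$. Let $w_1,\dots,w_N$ be the variables with radical values $\bar w_1,\dots,\bar w_N$.

\begin{lemma}\label{lem:cases}
One of the following holds.
\begin{itemize}
\item[(A)] $q=1$, and both types of every value equal $1$.
\item[(B)] For each $s=1,\dots,q$ there is $i(s)$ such that $\bar w_{i(s)}$ is non-diagonal and exactly one of its types is $s$.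
\end{itemize}
\end{lemma}

\begin{proof}
Take a monomial of $f$ that is nonzero at $\bar v$. By orthogonality of the idempotents, the right type of each factor is the left type of the next, so there is a sequence $t_0,\dots,t_n$ in which the $p$-th factor has types $t_{p-1},t_p$. By (P2) each of $1,\dots,q$ occurs in it. If (A) fails, then for each $s$ a type other than $s$ occurs too, so for some $p$ exactly one of $t_{p-1},t_p$ equals $s$. The $p$-th factor is non-diagonal, hence radical.
\end{proof}

\subsection{Frames}
A frame writes an idempotent of $B_s$ as a product that contains every standard basis element of $B_s$ in a position where no other basis element fits. Fix $s$ and $j$, write $\varepsilon_i=\varepsilon_i^{(s)}$, and let $\beta_1,\dots,\beta_m$ be the standard basis of $B_s$, with $\beta_t\in\varepsilon_{i_t}B\varepsilon_{j_t}$. The \emph{frame for $B_s$ based at $\varepsilon_j$} is the monomial $\zeta_0z_1\zeta_1z_2\cdots z_m\zeta_m$ in new variables, together with the values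
\[
\bar z_t=\beta_t,\qquad\bar\zeta_0=e_{ji_1},\qquad\bar\zeta_t=e_{j_ti_{t+1}}\ (0<t<m),\qquad\bar\zeta_m=e_{j_mj},
\]
except that $\bar\zeta_m=e_{j_mj}c$ if $B_s=Q(n)$ with $n$ odd. Each variable has the parity of its value. The matrix units multiply to $e_{jj}$. In $Q(n)$ the $n^2$ odd basis elements contribute $c^{n^2}=c^n$, which the correction cancels. So the frame has value $\varepsilon_j$, and it is an even monomial. The variables $z_t$ are its \emph{positions}.

\begin{lemma}\label{lem:star}
Keep the values of the $\zeta$'s and give the positions arbitrary values in $A$. If position $z_t$ receives a standard basis element of $B$ other than $\beta_t$ with the parity of $\beta_t$, the frame vanishes. If it receives a Peirce-homogeneous $u\in J$, the frame vanishes unless both types of $u$ equal $s$.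
\end{lemma}

\begin{proof}
A value $u$ of $z_t$ enters through $\bar\zeta_{t-1}u\bar\zeta_t=\bar\zeta_{t-1}(\varepsilon_{i_t}u\,\varepsilon_{j_t})\bar\zeta_t$, which for Peirce-homogeneous $u$ is zero unless $u\in\varepsilon_{i_t}A\varepsilon_{j_t}$. The only standard basis element there with the parity of $\beta_t$ is $\beta_t$.
\end{proof}

\subsection{The alternating polynomial}
In Section~\ref{ss:UT} the commutator forced a radical value and so left no room for another. In general we force $N$ radical values by alternating in $N$ sets that are one element too large to take values in $B$; one further set, of the exact size, is kept for the trace. So for $h=1,\dots,N+1$ and $s=1,\dots,q$ we take frames $p_{h,s}$ for $B_s$ in new variables, put $p_s=p_{1,s}\cdots p_{N+1,s}$, and define a multilinear polynomial $g$.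

In case (A), $g=p_1f$, with all frames based at an $\varepsilon_j$ such that $\varepsilon_jf(\bar v)\ne0$. Such $j$ exists, because all left types are $1$ and therefore $f(\bar v)=\sum_j\varepsilon_jf(\bar v)$.

In case (B), let $\bar w_{i(s)}\in\varepsilon J\varepsilon'$. If the right type is $s$, replace $w_{i(s)}$ in $f$ by $w_{i(s)}p_s$ with frames based at $\varepsilon'$; if the left type is $s$, replace it by $p_sw_{i(s)}$ with frames based at $\varepsilon$. Do this for every $s$. If $i(s)=i(s')$ with $s\ne s'$, then $s$ and $s'$ are the two types of $\bar w_{i(s)}$, and $p_s$, $p_{s'}$ go on opposite sides. The value of the argument is still $\bar w_{i(s)}$.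

Let $\bar v$ also denote the evaluation extended to the frames. In both cases $g(\bar v)\ne0$. Let $X_h$ and $Y_h$ be the sets of even and of odd positions in $p_{h,1},\dots,p_{h,q}$. Their values run once through the standard bases of $B_{\bar0}$ and $B_{\bar1}$, so $|X_h|=d_0:=\dim B_{\bar0}$ and $|Y_h|=d_1:=\dim B_{\bar1}$. For $h\le N$ adjoin $w_h$ to $X_h$ if it is even and to $Y_h$ if it is odd; call the results $X_h^+,Y_h^+$. Let $\pi$ run over the permutations of the variables of $g$ that preserve each of the sets $X_h^+,Y_h^+$ $(h\le N)$, $X_{N+1}$, $Y_{N+1}$ and fix all other variables. Let $\pi g$ be $g$ with each variable $v$ replaced by $\pi(v)$, and put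
\[
f'=\sum_\pi\operatorname{sgn}(\pi)\,\pi g .
\]
It is multilinear and alternating in each of these sets.

\begin{lemma}\label{lem:fprime}
\begin{itemize}
\item[(i)] $f'\notin\operatorname{Id}_2(A)$.
\item[(ii)] $f'$ vanishes on $A$ whenever a variable of $X_{N+1}\cup Y_{N+1}$ takes a value in $J$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We show that only $\pi=\mathrm{id}$ contributes to $f'(\bar v)$. Let $(\pi g)(\bar v)\ne0$. This is $g$ evaluated so that each variable $v$ receives the value of $\pi(v)$. Every frame is a subword of every monomial of $g$, so all frames are nonzero. By Lemma~\ref{lem:star}, each position in a frame $p_{h,s}$ receives its own basis element or, if $h\le N$, the element $\bar w_h$. Hence $\pi$ is the identity on the sets of index $h$ if $h=N+1$ or if $w_h$ receives $\bar w_h$. Let $M$ be the set of the remaining $h\le N$. We must show $M=\emptyset$.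

Look at the arguments at which $f$ is evaluated inside $g$. For $h\in M$ the element $\bar w_h$ sits in a position of a frame, so it is diagonal by Lemma~\ref{lem:star}, and $w_h$ receives a standard basis element of $B$. No frame is attached to this $w_h$: in case (A) no frames are attached to variables, and in case (B) they are attached only to variables $w_{i(s)}$ with non-diagonal $\bar w_{i(s)}$. So the argument of $f$ at $w_h$ lies in $B$. For $h\notin M$ the argument is $\bar w_h$, possibly multiplied by values of frames; it lies in $J$ and has the right parity. The other arguments are unchanged and lie in $B$. So at most $N-|M|$ arguments lie outside $B$, and (P1) gives $M=\emptyset$. Thus $f'(\bar v)=g(\bar v)\ne0$.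

(ii) By multilinearity let all other values lie in $B\cup J$. Suppose that for some $h\le N$ the set among $X_h^+,Y_h^+$ that contains $w_h$ has all its values in $B$. These are $d_0+1$ elements of $B_{\bar0}$ or $d_1+1$ elements of $B_{\bar1}$, hence linearly dependent, and $f'$ vanishes because it alternates in them. Otherwise each $h\le N$ provides a radical value, there are at least $N+1$ of them in total, and every monomial lies in $J^{N+1}=0$.
\end{proof}

\subsection{An ideal closed under traces}
Choose bases of $A_{\bar0}$ and $A_{\bar1}$. Let $P$ be the polynomial ring over $L$ in commuting indeterminates $\xi_{i,a}$ ($i\le k$, $a$ in the basis of $A_{\bar0}$) and $\eta_{j,b}$ ($j\le l$, $b$ in the basis of $A_{\bar1}$). In $\mathcal A=A\otimes_LP$ take the generic elements $\hat x_i=\sum_aa\otimes\xi_{i,a}$, $\hat y_j=\sum_bb\otimes\eta_{j,b}$, and let $U$ be the $K$-subalgebra they generate. An element of $F$ vanishes at the generic elements if and only if it vanishes under every specialization of the indeterminates in the infinite field $L$. So the kernel of $F\to U$ is $\operatorname{Id}_2(A)\cap F=I$.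 Grade $P$ and $\mathcal A$ by the degrees in the groups $\xi_{i,\cdot}$ and $\eta_{j,\cdot}$; then $U\cong F/I$ as multigraded algebras.

Let $T\subseteq U$ be the ideal generated by the values of $f'$ on $U$, and $I'\subseteq F$ its preimage. A parity-preserving endomorphism of $F$ preserves $I$, acts on $U$, and sends values of $f'$ to values of $f'$. So $I'$ is a $T_2$-ideal, and $T\cong I'/I$ is multigraded. Since $f'\notin\operatorname{Id}_2(A)=\operatorname{Id}_2(U)$, we have $T\ne0$ and $I'\supsetneq I$.

For even $u\in U$ let $\bar u$ be its image in $\mathcal A/(J\otimes P)=B\otimes P$, and let $t(u)\in P$ be the trace of left multiplication by $\bar u$ on this free $P$-module.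

\begin{lemma}\label{lem:trace}
$t(u)T\subseteq T$ for every even $u\in U$.
\end{lemma}

\begin{proof}
Let $\omega$ be an alternating multilinear map in $d$ arguments on a free $P$-module of rank $d$, and $\varphi$ an endomorphism of the module. Then
\begin{equation}\label{eq:tr}
\sum_{i=1}^d\omega(a_1,\dots,\varphi a_i,\dots,a_d)=\operatorname{tr}(\varphi)\,\omega(a_1,\dots,a_d).
\end{equation}
Indeed, if $a_i=a_{i'}$, the terms $i$ and $i'$ on the left cancel and the others vanish. So both sides are alternating, and it suffices to compare them on a basis, where the $i$-th term is the $i$-th diagonal entry of $\varphi$ times the value of $\omega$.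

Fix values in $U$ for all variables of $f'$ outside $X_{N+1}\cup Y_{N+1}$. By Lemma~\ref{lem:fprime}(ii), extended $P$-multilinearly to $\mathcal A$, the value of $f'$ depends only on the images of the remaining arguments in $B_{\bar0}\otimes P$ and $B_{\bar1}\otimes P$. These modules are free of ranks $d_0=|X_{N+1}|$ and $d_1=|Y_{N+1}|$. Left multiplication by the even element $\bar u$ preserves both, and the two traces add up to $t(u)$. Applying~\eqref{eq:tr} to $X_{N+1}$ and to $Y_{N+1}$ and adding, we get for arguments in $U$
\[
t(u)f'=\sum_{z\in X_{N+1}}f'|_{z\to uz}+\sum_{z\in Y_{N+1}}f'|_{z\to uz}\in T .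
\]
The ideal $T$ is spanned by products of a value of $f'$ with elements of $U^\#$ on both sides, and $t(u)\in P$ commutes with these factors.
\end{proof}

For odd $u$ the substitution $z\to uz$ would violate parity. This is why odd words are squared below.

\subsection{End of the proof of Theorem~\ref{thm:hilbert}}
The algebra $U$ satisfies an identity of some degree $m$. For a word $u$ of length at most $m$ in the generators of $U$, put $u^*=u$ if $u$ is even and $u^*=u^2$ if $u$ is odd. Let $d=\dim B$, and let $C\subseteq P$ be the unital $K$-algebra generated by the elements $t((u^*)^r)$, $1\le r\le d$, for these finitely many $u$. Each generator is zero or multihomogeneous of the nonzero degree of $(u^*)^r$. By Lemma~\ref{lem:trace}, $T$ is a $C$-module.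

Each such $u$ is integral over $C$. Let $\chi$ be the characteristic polynomial of left multiplication by $\overline{u^*}$ on $B\otimes P$. By Newton's formulas, which need characteristic zero, its coefficients are rational polynomials in the traces of the first $d$ powers, so they lie in $C$. The Cayley--Hamilton theorem, applied to the unit of $B\otimes P$, gives $\chi(\overline{u^*})=0$. Hence $u^*\chi(u^*)\in J\otimes P$ and $(u^*\chi(u^*))^{N+1}=0$. This is a monic equation over $C$ for $u$, without constant term and of degree at most $D=2(d+1)(N+1)$. So every power of $u$ lies in the $C$-span of $u,\dots,u^{D-1}$.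

By Shirshov's theorem, and since elements of $C$ commute with everything in $\mathcal A$, the $C$-module $CU\subseteq\mathcal A$ is generated by the finitely many products $u_1^{n_1}\cdots u_r^{n_r}$ with $r\le r_0$ and $n_i<D$. The ring $C$ is Noetherian, so the multigraded submodule $T\subseteq CU$ is finitely generated. By the Hilbert--Serre theorem $\operatorname{Hilb}(T)=\operatorname{Hilb}(I'/I)$ is good. This contradicts (b), and Theorem~\ref{thm:hilbert} is proved. \qed

\section{Reduction to unital algebras}\label{sec:units}

Suppose that Theorem~\ref{thm:AKB} is granted only for unital algebras. We deduce (K1) and the chain condition of Section~\ref{ss:tools} for non-unital superalgebras. Adjoining a unit changes the identities, so we adjoin it in a larger grading in which a component free of the unit remembers $W$.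

Let $\Omega=\{1,h\}$ be a group of order two and $G=\mathbb Z_2\times\Omega$. For a superalgebra $W$ put $R(W)=K1\oplus(W\otimes K[\Omega])\subseteq W^\#\otimes K[\Omega]$, a unital $G$-graded algebra. If $W$ is generated by homogeneous $w_i$, then $R(W)$ is generated by $1$, $w_i\otimes1$, $w_i\otimes h$. If $W$ satisfies a multilinear identity $p$, then $W^\#\otimes K[\Omega]$ satisfies $p([z_1,z_2],[z_3,z_4],\dots)$, because $[W^\#,W^\#]\subseteq W$ and $K[\Omega]$ is commutative. The elements of $R(W)$ of $\Omega$-degree $h$ form $W\otimes h$. For a multilinear $f\in\mathfrak F$ let $f^h$ be $f$ with all variables given $\Omega$-degree $h$. Since $f(w_1\otimes h,\dots,w_n\otimes h)=f(w)\otimes h^n$,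
\begin{equation}\label{eq:unit}
f\in\operatorname{Id}_2(W)\iff f^h\in\operatorname{Id}_G(R(W)).
\end{equation}

\emph{Chains.} Let $Q_1\subseteq Q_2\subseteq\cdots$ be $T_2$-ideals of $\mathfrak F$ with $\mathfrak F/Q_1$ PI. The maps $R(\mathfrak F/Q_n)\to R(\mathfrak F/Q_{n+1})$ are onto, so the ideals $\operatorname{Id}_G(R(\mathfrak F/Q_n))$ increase. Their union is the ideal of identities of a unital $G$-graded PI algebra, namely of the quotient of the free unital $G$-graded algebra by it. By (K2) it is finitely generated, so these ideals stabilize. By~\eqref{eq:unit} the multilinear parts of $Q_n=\operatorname{Id}_2(\mathfrak F/Q_n)$ stabilize, hence so do the $Q_n$.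

\emph{Representability.} Let $W$ be finitely generated and PI. By (K1), $\operatorname{Id}_G(R(W))=\operatorname{Id}_G(A_1)$ for a finite-dimensional $A_1$ over some $L$. Let $A\subseteq A_1$ be the $L$-subalgebra generated by the components of $\Omega$-degree $h$, graded by parity only. Let $f$ be multilinear. If $f\in\operatorname{Id}_2(W)$, replace its variables by nonempty monomials of the right parity in variables of $\Omega$-degree $h$. On $R(W)$ these monomials take values in $W\otimes1$ or $W\otimes h$, so the result is an identity of $R(W)$, hence of $A_1$. The values of such monomials span $A$, so $f\in\operatorname{Id}_2(A)$. Conversely, if $f\in\operatorname{Id}_2(A)$, then $f^h$ is an identity of $A_1$, hence of $R(W)$, and $f\in\operatorname{Id}_2(W)$ by~\eqref{eq:unit}. Thus $\operatorname{Id}_2(W)=\operatorname{Id}_2(A)$.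

\begin{thebibliography}{9}

\bibitem{AKB}
Aljadeff and Kanel-Belov, \emph{Representability and Specht problem for $G$-graded algebras}, Adv. Math. 225 (2010).

\bibitem{AR}
Amitsur and Regev, J. Algebra 78 (1982).

\bibitem{KP}
Anton Khoroshkin and Dmitri Piontkovski, \emph{On generating series of finitely presented operads}, arXiv:1202.5170 (2012).

\bibitem{L88}
Lipshitz, J. Algebra 113 (1988).

\bibitem{L89}
Lipshitz, J. Algebra 122 (1989).

\end{thebibliography}
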